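\title{Forbidden bidirected cycles and the dichromatic number of chordal graphs}

\begin{abstract}
Let $D$ be a digraph whose underlying graph $G$ is chordal with clique number $\omega$, and let $B(D)$ be the graph formed by the digons of $D$. Bessy, Havet and Picasarri-Arrieta posed the problem of showing that the dichromatic number of $D$ is at most $\frac12\omega+g(\ell)$ whenever $B(D)$ contains no cycle of length $\ell$. We show that this fails for every odd $\ell$ and holds for every even $\ell$. For all $r$ and $\omega$ we construct examples with $\chi(B(D))\le r$ and dichromatic number at least $\omega-\lfloor\omega/2^r\rfloor$. If $B(D)$ contains no $K_{s,t}$, the dichromatic number is at most $\lceil(\omega+st-1)/2\rceil$. If $B(D)$ is triangle-free, it is at most $\lceil 3\omega/4\rceil$, and this is best possible for every $\omega$. Consequently, excluding a fixed graph $F$ with at least one edge from $B(D)$ gives a bound $\frac12\omega+C_F$ exactly when $F$ is bipartite.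
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Digraphs in this paper are finite and have no loops and no parallel arcs, but they may contain a \emph{digon}, a pair of arcs $u\to v$, $v\to u$ in opposite directions between the same two vertices. A digon is a directed cycle of length~$2$. A \emph{$k$-dicoloring} of a digraph $D$ is a partition of its vertex set into $k$ sets, the color classes, each inducing a subdigraph with no directed cycle. The \emph{dichromatic number} $\vec{\chi}(D)$ is the least $k$ for which $D$ has a $k$-dicoloring. The \emph{underlying graph} of $D$ joins two vertices when at least one arc joins them, and $D$ is a \emph{super-orientation} of its underlying graph. A graph is \emph{chordal} if it has no induced cycle of length at least $4$. The \emph{digon graph} $B(D)$ is the undirected graph on $V(D)$ in which $uv$ is an edge when $u\to v$ and $v\to u$ are both arcs of $D$. A graph is \emph{$F$-free} if it has no subgraph, induced or not, isomorphic to $F$. For $\ell\ge3$ let $\overleftrightarrow{C_\ell}$ be the digraph obtained from the cycle $C_\ell$ by replacing each edge by a digon; $D$ is \emph{$\overleftrightarrow{C_\ell}$-free} if it has no subdigraph isomorphic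 to $\overleftrightarrow{C_\ell}$, that is, if $B(D)$ is $C_\ell$-free.

Throughout, $D$ is a super-orientation of a nonempty chordal graph $G$, $B=B(D)$, and $\omega=\omega(G)$ is the clique number of $G$.

The digon graph records where dicoloring $D$ is as restrictive as properly coloring $G$. If every edge is a digon, the acyclic sets are the independent sets of $G$, so a clique of size $\omega$ needs $\omega$ colors; and $\vec{\chi}(D)\le\omega$ always holds. If no edge is a digon, any two vertices may share a color, and the worst case drops to $\lceil\omega/2\rceil$ (the upper bounds are recalled in Section~\ref{sec:greedy}, and the lower bound is the case $r=1$ of Theorem~\ref{thm:lower}). It is natural to ask which restrictions on $B$ keep $\vec{\chi}(D)$ close to $\omega/2$. Two are known: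
\begin{equation}\label{eq:known}
\vec{\chi}(D)\le\left\lceil\frac{\omega+\Delta(B)}{2}\right\rceil\ \text{ always},
\qquad
\vec{\chi}(D)\le\left\lceil\frac{\omega+3}{2}\right\rceil\ \text{ if $D$ is $\overleftrightarrow{C_4}$-free},
\end{equation}
where $\Delta(B)$ is the maximum degree of $B$. Bessy, Havet and Picasarri-Arrieta \cite{BHP} posed the problem of extending the second bound to all cycle lengths.

\begin{quote}
\textbf{Problem.} Show that there is a function $g$ of $\ell$ alone such that, for every $\ell\ge3$, every $\overleftrightarrow{C_\ell}$-free super-orientation $D$ of a chordal graph $G$ satisfies $\vec{\chi}(D)\le\frac12\omega(G)+g(\ell)$.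
\end{quote}

There are reasons to expect such a bound. Excluding $\overleftrightarrow{C_\ell}$ excludes $\ell$ vertices pairwise joined by digons, the simplest way of forcing many colors. For odd $\ell$ the graph $B$ may still contain large complete bipartite graphs, but the direct way of using them gains nothing. Take digon-free super-orientations $D_1,D_2$ of chordal graphs with clique numbers $\omega_1,\omega_2$, and put a digon between each vertex of $D_1$ and each vertex of $D_2$. Clique numbers add and dichromatic numbers add, so the result has $\omega=\omega_1+\omega_2$ and needs at most $\lceil\omega_1/2\rceil+\lceil\omega_2/2\rceil\le\frac12\omega+1$ colors.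

Nevertheless the answer depends on the parity of $\ell$. A bipartite digon graph can be used more efficiently.

\begin{theorem}\label{thm:lower}
For all integers $r,\omega\ge1$ there is a super-orientation $D$ of a chordal graph $G$ with $\omega(G)=\omega$, $\chi(B(D))\le r$ and
\[
\vec{\chi}(D)\ \ge\ \omega-\lfloor\omega/2^r\rfloor .
\]
\end{theorem}

Take $r=2$. Then $B(D)$ is bipartite, so $D$ is $\overleftrightarrow{C_\ell}$-free for every odd $\ell$, while $\vec{\chi}(D)\ge\omega-\lfloor\omega/4\rfloor=\lceil3\omega/4\rceil$. Thus $\vec{\chi}(D)-\frac12\omega\ge\omega/4$ is unbounded, and \emph{no value $g(\ell)$ works for any odd $\ell\ge3$}. The statement in the Problem is false. For even $\ell$ it is true, because large complete bipartite graphs in $B$ are then excluded.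

\begin{theorem}\label{thm:kst}
Let $s,t\ge1$. If $B(D)$ is $K_{s,t}$-free, then
\[
\vec{\chi}(D)\le\left\lceil\frac{\omega+st-1}{2}\right\rceil .
\]
In particular, for even $\ell$, every $\overleftrightarrow{C_\ell}$-free $D$ satisfies
$\vec{\chi}(D)\le\left\lceil\frac{\omega+\ell^2/4-1}{2}\right\rceil\le\frac12\omega+\frac{\ell^2}{8}$.
\end{theorem}

The second statement follows from the first: $C_\ell\subseteq K_{\ell/2,\ell/2}$, so a $C_\ell$-free graph is $K_{\ell/2,\ell/2}$-free, and $\lceil (a-1)/2\rceil\le a/2$ for every integer $a$. Both bounds in \eqref{eq:known} are special cases, with $s=1$, $t=\Delta(B)+1$ and with $s=t=2$. For $\ell=3$ the construction of Theorem~\ref{thm:lower} is optimal.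

\begin{theorem}\label{thm:triangle}
If $B(D)$ is triangle-free, then $\vec{\chi}(D)\le\lceil3\omega/4\rceil$. This is best possible for every $\omega\ge1$, even for bipartite $B(D)$.
\end{theorem}

Theorems~\ref{thm:lower} and~\ref{thm:kst} together decide which excluded graphs give the leading constant $\frac12$.

\begin{corollary}\label{cor:dichotomy}
Let $F$ be a fixed graph with at least one edge. There is a constant $C_F$ such that $\vec{\chi}(D)\le\frac12\omega(G)+C_F$ for all $D$ with $B(D)$ $F$-free if and only if $F$ is bipartite. For $F=C_\ell$ this holds if and only if $\ell$ is even.
\end{corollary}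

\begin{proof}
If $F$ is bipartite, then $F\subseteq K_{s,t}$ for some $s,t\ge1$, every $F$-free graph is $K_{s,t}$-free, and Theorem~\ref{thm:kst} gives the bound with $C_F=st/2$. If $F$ is not bipartite, write $\chi(F)=r+1\ge3$. The digraphs of Theorem~\ref{thm:lower} have $\chi(B(D))\le r$, so $B(D)$ is $F$-free, and $\vec{\chi}(D)\ge(1-2^{-r})\omega\ge\frac34\omega$ for every $\omega$.
\end{proof}

All three proofs concern one situation: a new vertex is attached to a clique that is already colored. Section~\ref{sec:greedy} analyzes it. The lower bound (Section~\ref{sec:lower}) chooses the clique and the arcs so as to hurt the coloring most; the upper bounds (Sections~\ref{sec:kst} and~\ref{sec:triangle}) color one vertex at a time while keeping every clique prepared for whatever vertex comes next.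

\section{Coloring one vertex at a time}\label{sec:greedy}

We use the standard fact (Dirac; Fulkerson--Gross) that a chordal graph $G$ has an ordering $v_1,\dots,v_n$ of its vertices in which, for each $i$, the set $K_i$ of neighbors of $v_i$ among $v_1,\dots,v_{i-1}$ is a clique. Since $K_i\cup\{v_i\}$ is a clique, $|K_i|\le\omega-1$. Writing $G_i=G[v_1,\dots,v_i]$, every clique of $G_i$ is a clique of $G_{i-1}$ or a subset of $K_i\cup\{v_i\}$. Conversely, adding to a chordal graph a vertex whose neighborhood is a clique gives a chordal graph: on a cycle of length at least $4$ through the new vertex, its two neighbors are adjacent, so the cycle is not induced.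

Chordality also makes acyclicity a condition on cliques.

\begin{lemma}\label{lem:short}
A set $X\subseteq V(D)$ induces an acyclic subdigraph if and only if $D[X]$ contains no digon and no directed triangle.
\end{lemma}

\begin{proof}
Suppose that $D[X]$ has a directed cycle, and let $C$ be a shortest one. If $C$ has length at least $4$, its underlying cycle in $G$ is not induced, so there is an arc $a\to b$ between two vertices that are not consecutive on $C$. This arc replaces the path of $C$ from $a$ to $b$, which has at least two arcs, and forms with the path of $C$ from $b$ to $a$ a shorter directed cycle. So $C$ has length $2$ or $3$. The other implication is immediate.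
\end{proof}

Suppose that $v_1,\dots,v_{i-1}$ are dicolored, and write $v=v_i$, $K=K_i$. Let $N\subseteq K$ be the set of vertices of $K$ joined to $v$ by a digon. A color $c$ is \emph{available} for $v$ if $c$ does not appear on $K$, or $c$ appears on exactly one vertex of $K$ and that vertex is not in $N$. Giving $v$ an available color yields a dicoloring of $D[v_1,\dots,v_i]$: a monochromatic digon through $v$ needs a vertex of that color in $N$, a monochromatic triangle through $v$ needs two vertices of that color in $K$, and by Lemma~\ref{lem:short} there is nothing else to exclude.

Availability depends on the colors that occur once. For a clique $Q$ of colored vertices let $m(Q)$ be the number of colors on $Q$, and let $\Sigma(Q)$ be the set of vertices of $Q$ whose color appears exactly once on $Q$. The remaining $m(Q)-|\Sigma(Q)|$ colors appear at least twice, so $|Q|\ge|\Sigma(Q)|+2\,(m(Q)-|\Sigma(Q)|)$, that is,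
\begin{equation}\label{eq:count}
|\Sigma(Q)|\ \ge\ 2m(Q)-|Q| .
\end{equation}
Let the palette be $[k]=\{1,\dots,k\}$. No color of $[k]$ is available for $v$ exactly when
\begin{equation}\label{eq:stuck}
m(K)=k\quad\text{and}\quad\Sigma(K)\subseteq N;
\end{equation}
we then say that $v$ is \emph{stuck}. This already gives the simplest bounds. With $k=\omega$ no vertex is stuck, because $m(K)\le|K|<\omega$; hence $\vec{\chi}(D)\le\omega$. In general a stuck vertex has $\Delta(B)\ge|N|\ge|\Sigma(K)|\ge2k-\omega+1$ by \eqref{eq:count}, which is impossible when $2k\ge\omega+\Delta(B)$. This is the first bound in \eqref{eq:known}, and it gives $\lceil\omega/2\rceil$ for digon-free $D$. Both bounds need chordality: the directed $4$-cycle has $\omega=2$, no digon and $\vec{\chi}=2$, and $\overleftrightarrow{C_5}$ has $\omega=2$ and $\vec{\chi}=3$.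

When a vertex may have many digons, an arbitrary available color is no longer safe, and earlier choices must prevent \eqref{eq:stuck}. The clique $K$ of a later vertex can be any clique of the part already colored, so the preparation has to cover all cliques. Both upper bounds follow the same scheme. We specify which cliques of colored vertices are \emph{good}, so that
\begin{itemize}
\item[(G1)] the empty clique is good, and a good clique stays good when further vertices are colored;
\item[(G2)] subsets of good cliques are good;
\item[(G3)] if $v_1,\dots,v_{i-1}$ are dicolored from $[k]$ and $K_i$ is good, then $v_i$ can be given an available color of $[k]$ for which $K_i\cup\{v_i\}$ is good.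
\end{itemize}
These properties imply $\vec{\chi}(D)\le k$. Indeed, by induction on $i$ there is a dicoloring of $D[v_1,\dots,v_i]$ from $[k]$ in which all cliques of $G_i$ are good: $K_i$ is a clique of $G_{i-1}$, so (G3) applies; cliques of $G_{i-1}$ stay good by (G1), and the other cliques of $G_i$ are subsets of $K_i\cup\{v_i\}$ and are good by (G2).

\section{Forcing large rainbow cliques}\label{sec:lower}

A clique is \emph{rainbow} if its vertices have pairwise distinct colors. We prove Theorem~\ref{thm:lower} by finding a rainbow clique of size $\omega-\lfloor\omega/2^r\rfloor$ in every dicoloring.

\begin{example}\label{ex:sun}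
Let $r=2$ and $\omega=3$; the theorem promises $3$ colors, whereas digon-free digraphs with $\omega=3$ need at most $2$. Start with a directed triangle $a\to b\to c\to a$. For each of its three edges $xy$ add a vertex $w_{xy}$ joined by digons to $x$ and to $y$. Each new vertex is attached to a clique of size $2$, so the underlying graph is chordal with $\omega=3$. The digon graph is the $6$-cycle $a\,w_{ab}\,b\,w_{bc}\,c\,w_{ca}$, which is bipartite. In any dicoloring the directed triangle is not monochromatic, so some edge $xy$ has two colors, and $w_{xy}$ needs a third.
\end{example}

The third vertex of the triangle serves only to force two colors. Once it has done so it is dropped, and the place it occupied in the clique is spent on a vertex with a new color. This reuse of places is what the join in Section~\ref{sec:intro} lacks. In general we work in $r$ rounds, one for each color class of $B$. A round starts from a rainbow clique $W$ with $n=\omega-|W|$ free places and fills them with new vertices. Digons to $W$ keep the new vertices away from the colors of $W$. Among the new vertices we allow no digons, and directed triangles take over: if $x\to y$ is a monochromatic arc, a vertex $v$ with $y\to v\to x$ cannot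 take its color, and $v$ can do this for one pair of each repeated color at once, since pairs of different colors are disjoint. So each color occurs at most twice on the $n$ new vertices. We keep one vertex for each of $\lceil n/2\rceil$ colors, which leaves $\lfloor n/2\rfloor$ free places for the next round.

The difficulty is that these choices depend on the coloring, while $D$ must be fixed first. As in Example~\ref{ex:sun}, where all three vertices $w_{xy}$ are present, we include every vertex that could be wanted.

\subsection*{The construction}
Fix $r$ and $\omega$. We define digraphs $D_0,D_1,\dots$, each an induced subdigraph of the next, with underlying graphs $G_i$ and a \emph{label} $\lambda(x)\in\{1,\dots,r\}$ on each vertex $x$. For a clique $Q$ and a label $p$ let $Q_p=\{x\in Q:\lambda(x)=p\}$. The digraph $D_0$ is empty. To obtain $D_{i+1}$ from $D_i$, take every clique $Q$ of $G_i$ with $|Q|\le\omega-1$ (the empty clique included), every label $p$, and every ordered partition $(Q^+,Q^-)$ of $Q_p$ into two possibly empty sets, and for each such choice add a new vertex $v$ with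
\begin{itemize}
\item label $\lambda(v)=p$ and neighborhood exactly $Q$;
\item a digon between $v$ and each $x\in Q\setminus Q_p$;
\item the single arc $v\to x$ for each $x\in Q^+$, and the single arc $x\to v$ for each $x\in Q^-$.
\end{itemize}
The new vertices are pairwise nonadjacent. Each has a clique of size at most $\omega-1$ as its neighborhood, so by induction $G_i$ is finite and chordal and $\omega(G_i)\le\omega$. Every clique of $G_i$ with fewer than $\omega$ vertices is extended in $G_{i+1}$, so $\omega(G_i)=\omega$ for $i\ge\omega$. Two adjacent vertices are joined by a digon exactly when their labels differ, so $\lambda$ is a proper coloring of the digon graph with $r$ colors. Put $M=2\omega$ and $D=D_M$. Then $D$ has all the properties in Theorem~\ref{thm:lower} except possibly the last, and we fix a dicoloring $\varphi$ of $D$.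

\begin{lemma}[one vertex]\label{lem:vertex}
Let $i<M$, let $Q$ be a clique of $G_i$ with $|Q|\le\omega-1$, and let $p$ be a label. There is a vertex $v\in V(D_{i+1})\setminus V(D_i)$ with label $p$, adjacent to all of $Q$, such that $\varphi(v)$ does not appear on $Q\setminus Q_p$ and appears at most once on $Q_p$.
\end{lemma}

\begin{proof}
For each color $c$ that appears at least twice on $Q_p$ choose two vertices of $Q_p$ of color $c$. They have the same label, so exactly one arc joins them; name them $x_c,y_c$ with $x_c\to y_c$. The pairs for different colors are disjoint, so there is a partition $(Q^+,Q^-)$ of $Q_p$ with all $x_c$ in $Q^+$ and all $y_c$ in $Q^-$. Let $v$ be the vertex added for $Q$, $p$ and this partition. If $\varphi(v)$ were one of these colors $c$, the directed triangle $x_c\to y_c\to v\to x_c$ would be monochromatic. If $\varphi(v)$ appeared on $Q\setminus Q_p$, there would be a monochromatic digon.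
\end{proof}

\begin{lemma}[one round]\label{lem:round}
Let $W$ be a rainbow clique of $G_i$ with labels in $\{1,\dots,p-1\}$, where $1\le p\le r$. Let $n=\omega-|W|$ and suppose $i+n\le M$. Then $G_{i+n}$ has a rainbow clique $W'\supseteq W$ with labels in $\{1,\dots,p\}$ and $\omega-|W'|=\lfloor n/2\rfloor$.
\end{lemma}

\begin{proof}
For $j=1,\dots,n$ apply Lemma~\ref{lem:vertex} with label $p$ to the clique $Q=W\cup\{u_1,\dots,u_{j-1}\}$ of $G_{i+j-1}$, which has $\omega-n+j-1\le\omega-1$ vertices, and call the resulting vertex $u_j$. No vertex of $W$ has label $p$, so $Q\setminus Q_p=W$ and $Q_p=\{u_1,\dots,u_{j-1}\}$. Hence $\varphi(u_j)$ does not appear on $W$ and appears at most once on $u_1,\dots,u_{j-1}$. So $U=\{u_1,\dots,u_n\}$ avoids the colors of $W$ and carries each color at most twice, hence at least $\lceil n/2\rceil$ colors. Let $W'$ consist of $W$ and one vertex of $U$ for each of $\lceil n/2\rceil$ of these colors. It is a subset of the clique $W\cup U$ of $G_{i+n}$, it is rainbow, and $\omega-|W'|=n-\lceil n/2\rceil=\lfloor n/2\rfloor$.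
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Start with the empty clique of $G_0$ and apply Lemma~\ref{lem:round} for $p=1,\dots,r$. Let $n_p$ be the number of free places at the start of round $p$. Then $n_1=\omega$ and $n_{p+1}=\lfloor n_p/2\rfloor$, so $n_p=\lfloor\omega/2^{p-1}\rfloor$. Round $p$ ends in $G_{n_1+\dots+n_p}$, and $n_1+\dots+n_p\le\omega(1+\frac12+\frac14+\cdots)=M$, so every round is allowed. After round $r$ we have a rainbow clique of size $\omega-n_{r+1}=\omega-\lfloor\omega/2^r\rfloor$, and $\varphi$ uses at least that many colors.
\end{proof}

Each round needs a label not present on $W$. With a label already used, the new vertices would be joined to part of $W$ by single arcs and could repeat its colors. This is why the number of halvings equals the number $r$ of labels.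

\section{Digon graphs without $K_{s,t}$}\label{sec:kst}

In the construction above with $r=2$, the vertices of round~$2$ are all joined by digons to the whole rainbow clique of round~$1$. Excluding $K_{s,t}$ means that a set of $t$ vertices can be completely joined by digons to a new vertex at most $s-1$ times. The proof of Theorem~\ref{thm:kst} opens a new color only when this happens, and keeps a record of it. For $s=1$ it never happens, and the argument is the degree count of Section~\ref{sec:greedy}. The first case with a record is $s=t=2$.

\subsection*{The case $s=t=2$}
Let $B$ be $C_4$-free, $L=\lceil(\omega+1)/2\rceil$ and $k=L+1=\lceil(\omega+3)/2\rceil$. Call a clique $Q$ good if $m(Q)\le L$, or $m(Q)=L+1$ and some pair $R_1\subseteq\Sigma(Q)$ has a common $B$-neighbor $w$ among the colored vertices. A new vertex $v$ attached to such a clique cannot be joined by digons to both vertices of $R_1$, since $v$, $w$ and $R_1$ would span a $C_4$ in $B$; so $v$ is not stuck. A subset of $Q$ with $L+1$ colors contains $\Sigma(Q)$ and hence $R_1$, which gives (G2); here it matters that $R_1$ consists of uniquely colored vertices. For (G3), note that $2L\ge\omega+1$ and $|K|\le\omega-1$.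
\begin{itemize}
\item If $m(K)\le L-1$, use a color absent from $K$.
\item If $m(K)=L$, then $|\Sigma(K)|\ge2$ by \eqref{eq:count}; take a pair $R_0\subseteq\Sigma(K)$. If some $y\in R_0$ is outside $N$, copy its color and stay at $L$ colors. Otherwise use the last color; the pair $R_0$ has the common $B$-neighbor $v$.
\item If $m(K)=L+1$, then $|\Sigma(K)|\ge4$; take a pair $R_0\subseteq\Sigma(K)\setminus R_1$. If some $y\in R_0$ is outside $N$, copy its color and keep $R_1$. Otherwise copy the color of a vertex of $R_1$ outside $N$. This spoils $R_1$, but $R_0$ has the common $B$-neighbor $v$ and replaces it.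
\end{itemize}

\subsection*{Ladders}
For general $s$ a clique may carry up to $s-1$ colors beyond a threshold $L$. A clique with $L+r$ colors should contain $t$ uniquely colored vertices with $r$ common $B$-neighbors, so that at $r=s-1$ a further complete join is impossible. One such set is not enough for (G2): deleting one of its vertices destroys it and lowers $r$ only by $1$. We therefore keep $r$ disjoint sets, with at least $1,2,\dots,r$ common neighbors. Destroying a set costs a color, and what remains is a system of the same kind.

The bound is symmetric in $s$ and $t$, so assume $s\le t$. Put
\[
L=\left\lceil\frac{\omega+st-2s+1}{2}\right\rceil,\qquad k=L+s-1=\left\lceil\frac{\omega+st-1}{2}\right\rceil .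
\]
The value of $L$ is dictated by \eqref{eq:room} below. Suppose that $v_1,\dots,v_i$ are colored, and let $B_i=B[v_1,\dots,v_i]$. A \emph{ladder of height $r$} in a clique $Q$ of $G_i$ is a sequence $R_1,\dots,R_r$ of pairwise disjoint $t$-element subsets of $\Sigma(Q)$, the \emph{rungs}, such that for each $j$ the vertices of $R_j$ have at least $j$ common neighbors in $B_i$. The common neighbors may be any colored vertices, in $Q$ or not. The clique $Q$ is \emph{good} if $m(Q)\le L$, or $m(Q)=L+r$ with $r\ge1$ and $Q$ has a ladder of height $r$.

\begin{proof}[Proof of Theorem~\ref{thm:kst}]
We verify (G1)--(G3). For (G1), the empty clique has $0\le L$ colors, and a ladder remains a ladder because $B_i\subseteq B_{i+1}$.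

\smallskip
\emph{Property} (G2). Let $Q$ be good, $Q'\subseteq Q$, and $m(Q')=L+r'$ with $r'\ge1$; otherwise there is nothing to prove. Write $m(Q)=L+r'+d$ with $d\ge0$ and let $R_1,\dots,R_{r'+d}$ be a ladder in $Q$. The vertices of $\Sigma(Q)\setminus Q'$ have distinct colors that appear on $Q$ and not on $Q'$, so there are at most $d$ of them. The rungs are disjoint subsets of $\Sigma(Q)$, so at most $d$ rungs meet $\Sigma(Q)\setminus Q'$, and at least $r'$ rungs lie in $\Sigma(Q)\cap Q'\subseteq\Sigma(Q')$. Let $j_1<\dots<j_{r'}$ be indices of such rungs. Since $j_a\ge a$, the rung $R_{j_a}$ has at least $a$ common neighbors, and $R_{j_1},\dots,R_{j_{r'}}$ is a ladder of height $r'$ in $Q'$.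

\smallskip
\emph{Property} (G3). Let $v=v_i$, $K=K_i$ and $N$ be as in Section~\ref{sec:greedy}, with $K$ good, and let $Q=K\cup\{v\}$. If $m(K)\le L-1$, some color of $[k]$ is absent from $K$ because $k\ge L$; give it to $v$, and $m(Q)\le L$.

Now let $m(K)=L+r$ with $r\ge0$. Only $k=L+s-1$ colors are in use, so $r\le s-1$. Let $\Sigma=\Sigma(K)$ and let $R_1,\dots,R_r$ be a ladder in $K$ (empty if $r=0$). We need room in $\Sigma$ for one more rung. By \eqref{eq:count}, $|K|\le\omega-1$ and $2L\ge\omega+st-2s+1$,
\begin{equation}\label{eq:room}
\begin{split}
|\Sigma|-(r+1)t&\ \ge\ 2(L+r)-\omega+1-(r+1)t\\
&\ \ge\ st-2s+2+2r-(r+1)t\ =\ (s-1-r)(t-2)\ \ge\ 0 .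
\end{split}
\end{equation}
The last inequality holds for $t\ge2$ because $r\le s-1$; if $t=1$, then $s\le t$ forces $s=1$ and $r=0$, and the product is $0$. So there is a $t$-element set $R_0\subseteq\Sigma$ disjoint from $R_1,\dots,R_r$. For $0\le j\le r$ the set $R_j$ has at least $j$ common neighbors in $B_{i-1}$. If moreover $R_j\subseteq N$, then $v$ is a further one, so
\begin{equation}\label{eq:promote}
R_j\subseteq N\ \Longrightarrow\ R_j\text{ has at least $j+1$ common neighbors in }B_i .
\end{equation}

\emph{Case 1: some $R_j$ with $0\le j\le r$ is not contained in $N$.} Let $p$ be the least such $j$, pick $y\in R_p\setminus N$, and give $v$ the color of $y$. It is available since $y\in\Sigma\setminus N$. Now $m(Q)=L+r$ and $\Sigma(Q)=\Sigma\setminus\{y\}$. Discard $R_p$ and move each lower set up by one: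
\[
(R'_1,\dots,R'_r)=(R_0,\dots,R_{p-1},R_{p+1},\dots,R_r).
\]
These are disjoint $t$-element subsets of $\Sigma\setminus\{y\}$. For $j\le p$ we have $R'_j=R_{j-1}\subseteq N$ by the choice of $p$, so $R'_j$ has at least $j$ common neighbors by \eqref{eq:promote}. For $j>p$ we have $R'_j=R_j$. Hence $Q$ has a ladder of height $r$ and is good.

\emph{Case 2: $R_0,\dots,R_r\subseteq N$.} By \eqref{eq:promote} the $t$ vertices of $R_r$ have at least $r+1$ common neighbors in $B$, all outside $R_r$ since no vertex is its own neighbor. As $B$ is $K_{s,t}$-free, $r+1\le s-1$. (This is the only use of the hypothesis.) Therefore $m(K)\le L+s-2<k$, and we give $v$ a color of $[k]$ absent from $K$. Now $m(Q)=L+r+1$ and $\Sigma(Q)=\Sigma\cup\{v\}$, and by \eqref{eq:promote} the sequence $(R'_1,\dots,R'_{r+1})=(R_0,\dots,R_r)$ is a ladder of height $r+1$ in $Q$. So $Q$ is good.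

By Section~\ref{sec:greedy}, $\vec{\chi}(D)\le k$.
\end{proof}

\section{Triangle-free digon graphs}\label{sec:triangle}

Let $B$ be triangle-free, and consider a stuck vertex $v$. Two vertices of $N$ joined by a digon would form a triangle of $B$ with $v$, so $N$ spans no digon. By \eqref{eq:stuck}, $\Sigma(K)$ is then a rainbow, digon-free clique, and by \eqref{eq:count} it has at least $2k-\omega+1$ vertices. So we must keep rainbow digon-free cliques small. The case $r=1$ of Section~\ref{sec:lower} shows that size $L=\lceil\omega/2\rceil$ cannot be avoided. If size $L$ is never exceeded, then no vertex is stuck as soon as $2k-\omega+1>L$, which is where $k\approx3\omega/4$ comes from.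

To maintain this bound we use a stronger property that tells us how to color $v$. In a clique $Q$ of colored vertices, a \emph{block} is a nonempty set $X\subseteq Q$ in which any two vertices of different colors are joined by a digon. A rainbow digon-free set has at most one vertex in each block. Call $Q$ \emph{good} if it can be partitioned into at most $L$ blocks. The plan for (G3) is to pair $v$ with a vertex $x$ that forms a block by itself: either $xv$ is a digon, or $v$ copies the color of $x$. The second option needs the color of $x$ to be unique on $K$, and this can fail for a careless partition.

\begin{example}\label{ex:four}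
Let $\omega=4$, so $L=2$ and $k=3$. A stuck vertex would be attached to a rainbow digon-free triangle, and goodness excludes such triangles. Let $K=\{x,a,b\}$, where $x$ and $a$ have color $1$, $b$ has color $2$, and $ab$ is a digon. In the partition $\{x\},\{a,b\}$ the singleton has color $1$, which is not available for $v$. In the partition $\{x,a\},\{b\}$ the singleton $b$ has a unique color. If $vb$ is not a digon, $v$ takes color $2$; if it is, $v$ takes color $3$. In both cases $\{x,a\},\{b,v\}$ is a partition into two blocks.
\end{example}

The second partition is the one that keeps equal colors together, and this is the rule we use in general.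

\begin{proof}[Proof of Theorem~\ref{thm:triangle}]
Let $L=\lceil\omega/2\rceil$ and $k=\lceil3\omega/4\rceil$. Goodness of $Q$ depends only on $D[Q]$ and its colors, and the empty clique is partitioned into no blocks, so (G1) holds. Nonempty subsets of blocks are blocks, so (G2) holds. For (G3) let $v=v_i$, $K=K_i$ and $N$ be as in Section~\ref{sec:greedy}, with $K$ good.

\smallskip
\emph{Some color of $[k]$ is available.} Otherwise \eqref{eq:stuck} holds. As shown above, $\Sigma(K)$ is rainbow and digon-free, so it has at most one vertex in each block of a partition of $K$, and $|\Sigma(K)|\le L$. The number $2k$ is an integer with $2k\ge3\omega/2$, so \eqref{eq:count} gives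
\[
|K|\ \ge\ 2k-L\ \ge\ \lceil3\omega/2\rceil-\lceil\omega/2\rceil\ =\ \omega ,
\]
contradicting $|K|\le\omega-1$.

\smallskip
\emph{Choice of the color.} Among all partitions of $K$ into at most $L$ blocks, choose one with the largest number of pairs of vertices that have the same color and lie in the same block. If it has fewer than $L$ blocks, give $v$ any available color and add the block $\{v\}$.

Suppose that it has exactly $L$ blocks. Since $|K|\le\omega-1<2L$, some block is a singleton $\{x\}$. We claim that $x\in\Sigma(K)$. If not, let $X\ne\{x\}$ be a block containing a vertex with the color of $x$, and let $Y\ne\emptyset$ be the set of all vertices of $X$ with that color. Replace $\{x\}$ and $X$ by $\{x\}\cup Y$ and $X\setminus Y$, omitting the latter if it is empty. The first set is monochromatic and the second is a subset of a block, so this is a partition into at most $L$ blocks. The pairs that are separated have one vertex in $Y$ and one in $X\setminus Y$, so they have different colors, while the pairs $\{x,y\}$ with $y\in Y$ are new. The count increases, contradicting the choice of the partition.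

If $x\notin N$, give $v$ the color of $x$, which is available because $x\in\Sigma(K)\setminus N$; then $\{x,v\}$ is a monochromatic block. If $x\in N$, give $v$ any available color; then $\{x,v\}$ is a block because $xv$ is a digon. In both cases replacing $\{x\}$ by $\{x,v\}$ partitions $K\cup\{v\}$ into $L$ blocks.

Thus (G3) holds and $\vec{\chi}(D)\le\lceil3\omega/4\rceil$. Theorem~\ref{thm:lower} with $r=2$ gives, for every $\omega$, an example with bipartite digon graph that attains the bound.
\end{proof}

\section{Longer odd cycles and the constant for even cycles}\label{sec:left}

Two questions are not settled here. For odd $\ell\ge5$, consider the infimum of the numbers $c$ for which $\overleftrightarrow{C_\ell}$-free digraphs satisfy $\vec{\chi}(D)\le c\,\omega+O(1)$. It lies in $[\frac34,1]$, by Theorem~\ref{thm:lower} with $r=2$ and by $\vec{\chi}(D)\le\omega$, and we do not determine it. The proof of Theorem~\ref{thm:triangle} uses triangle-freeness once, to show that $N$ spans no digon. For $\ell\ge5$ the set $N$ may contain digons, a block may then contain several vertices of $\Sigma(K)$, and the bound $|\Sigma(K)|\le L$ no longer follows.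

For even $\ell\ge4$ we do not determine the optimal value of $g(\ell)$. Theorem~\ref{thm:kst} shows that $g(\ell)=\ell^2/8$ is admissible. In the other direction, the complete digraph on $\ell-1$ vertices, in which every pair is a digon, is $\overleftrightarrow{C_\ell}$-free and has $\vec{\chi}=\omega=\ell-1$, so $g(\ell)\ge(\ell-1)/2$.

\begin{thebibliography}{1}

\bibitem{BHP}
St\'ephane Bessy, Fr\'ed\'eric Havet and Lucas Picasarri-Arrieta,
\emph{Dichromatic number of chordal graphs},
arXiv:2309.17385 (2023).

\end{thebibliography}
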